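\title{Join-dependency of bounded depth and embeddings into algebraic strongly spatial lattices}

\begin{abstract}
We consider the question whether every lattice satisfying one of Nation's identities $\beta'_m$ can be embedded, within its variety, into an algebraic and strongly spatial lattice. The answer is negative, already for $m=1$: the Boolean algebra of finite or cofinite subsets of $\mathbb N$, with one coatom removed, satisfies $\beta'_1$, and every homomorphism from it into an algebraic strongly spatial lattice satisfying some $\beta'_m$ identifies an atom with the least element. We also determine the varieties satisfying some $\beta'_m$ all of whose members have such an embedding: they are exactly those that are $n$-distributive for some $n$.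
\end{abstract}

\section{The question and the results}\label{sec:intro}

In a finite lattice every element is a join of join-irreducible elements, and the lattice can be recovered from the order on these elements together with the minimal ways of covering one of them by a join of others. Algebraic strongly spatial lattices are possibly infinite lattices that admit the same description. This paper is about embedding a given lattice into such a lattice without losing any identity.

Lattices are not assumed to be complete, and homomorphisms preserve binary meets and joins, but not necessarily bounds.

\subsection{Points and join-covers}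

An element $k$ of a complete lattice is \emph{compact} if $k\le\bigvee X$ implies $k\le\bigvee X_0$ for some finite $X_0\subseteq X$. A lattice is \emph{algebraic} if it is complete and each of its elements is a join of compact elements.

An element $p$ of a lattice $M$ is \emph{completely join-irreducible}, or a \emph{point}, if there is a largest element $p_*$ of $M$ strictly below $p$. A least element is never a point. In a finite lattice $F$ the points are the join-irreducible elements, $p_*$ is the unique lower cover of $p$, and we write $J(F)$ for the set of points. Two consequences of the definition are used throughout. Let $p$ be a point.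
\begin{itemize}
\item[(P1)] If $p=\bigvee X$, then $p\in X$; otherwise all elements of $X$ would lie below $p_*$.
\item[(P2)] If $p\not\le a$, then $p\wedge a\le p_*$.
\end{itemize}
A lattice is \emph{spatial} if each of its elements is a (possibly infinite) join of points. In a spatial lattice, $a\not\le b$ implies that some point lies below $a$ and not below $b$.

Let $p$ be a point of a complete lattice $M$. A \emph{join-cover} of $p$ is a subset $X\subseteq M$ with $p\le\bigvee X$. For $X,Y\subseteq M$ we say that $Y$ \emph{refines} $X$, and write $Y\ll X$, if every element of $Y$ lies below some element of $X$. A join-cover $X$ of $p$ is \emph{minimal} if $X\subseteq Y$ for every join-cover $Y$ of $p$ with $Y\ll X$: no element of $X$ can be dropped or replaced by smaller elements. By (P1), $\{p\}$ is always a minimal join-cover of $p$; we call it \emph{trivial}. The lattice $M$ is \emph{strongly spatial} if it is spatial and every join-cover of every point $p$ can be refined to a minimal join-cover of $p$.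

These notions say that $M$ is a geometry on its points. In a spatial lattice an element is determined by the set of points below it. If $M$ is strongly spatial, these sets are exactly the sets $S$ of points that contain every point below one of their members and contain $p$ whenever they contain a minimal join-cover of $p$. Indeed, given such an $S$ and a point $p\le\bigvee S$, refine $S$ to a minimal join-cover of $p$; it consists of points (Lemma~\ref{lem:covers}), hence of members of $S$, so $p\in S$. If $M$ is also algebraic, all minimal join-covers are finite (Lemma~\ref{lem:covers} again), so the geometry is given by finitary rules.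

A lattice $L$ \emph{embeds within its variety} into a lattice $\overline L$ if there is a lattice embedding of $L$ into $\overline L$ and $\overline L$ satisfies every lattice identity satisfied by $L$. Recall that a \emph{variety} is a class of lattices defined by identities; it is closed under sublattices, products and homomorphic images. A lattice is \emph{locally finite} if its finitely generated sublattices are finite, and a variety is locally finite if all its members are. Since an identity involves finitely many variables, it holds in a lattice $L$ as soon as every finite subset of $L$ lies in a sublattice that satisfies it.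

\subsection{Join-dependency and the identities $\beta'_m$}

For points $p,q$ of a lattice $M$ write $p\mathrel{D}q$ if $p\ne q$ and there is $x\in M$ with
\[
p\le q\vee x\qquad\text{and}\qquad p\not\le q_*\vee x .
\]
In a finite lattice this is the \emph{join-dependency} relation on join-irreducible elements; we use the same formula for points of any lattice. A \emph{$D$-sequence of length $k$} is a sequence $p_0\mathrel{D}p_1\mathrel{D}\cdots\mathrel{D}p_k$ of points, not necessarily distinct; the length counts the $D$-steps. In a strongly spatial lattice, $p\mathrel{D}q$ means that $q$ belongs to a nontrivial minimal join-cover of $p$ (Lemma~\ref{lem:D}). So the length of $D$-sequences measures how deeply nontrivial covers can be nested: cover $p_0$, cover one of the covering points, and so on.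

For each positive integer $m$, Nation \cite{Nation} defined a lattice identity $\beta'_m$. We use only the following two known properties; $\mathbf V_m$ denotes the variety defined by $\beta'_m$.
\begin{itemize}
\item[(N1)] A finite lattice satisfies $\beta'_m$ if and only if it has no $D$-sequence of length $m+1$.
\item[(N2)] The variety $\mathbf V_m$ is locally finite.
\end{itemize}
By (N2) every finite subset of a member of $\mathbf V_m$ lies in a finite sublattice, so $\mathbf V_m$ is generated by its finite members, that is, by the finite lattices with no $D$-sequence of length $m+1$. In particular $\mathbf V_1\subseteq\mathbf V_2\subseteq\cdots$, and the class of lattices satisfying $\beta'_m$ for some $m$ does not change if the length convention is shifted by one.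

\subsection{The question}

The following question comes from Santocanale and Wehrung \cite{SW}.

\begin{quote}
\emph{Can every lattice that satisfies $\beta'_m$ for some $m$ be embedded, within its variety, into an algebraic and strongly spatial lattice?}
\end{quote}

The simplest cases suggest a positive answer. Every finite lattice is itself algebraic and strongly spatial (Lemma~\ref{lem:finite}). The finite lattices without any $D$-step are the distributive ones (Section~\ref{sec:covers}), and for distributive lattices the answer is yes: a distributive lattice $L$ with at least two elements embeds into a power set $\mathcal P(X)$ by the prime filter theorem; $\mathcal P(X)$ is a power of the two-element chain, so it satisfies all identities of $L$; and $\mathcal P(X)$ is algebraic and strongly spatial, with the singletons as points and only trivial minimal join-covers. A member of $\mathbf V_m$ is a directed union of finite lattices in which covers are nested at most $m$ deep, and one may hope to build the required geometry in $m$ stages over the distributive case. But $\beta'_m$ bounds the depth of nesting and does not bound the \emph{number of elements} of a minimal join-cover, and this is where the hope fails.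

\begin{theorem}\label{thm:A}
Let $L$ be the set of all finite or cofinite subsets of $\mathbb N=\{0,1,2,\dots\}$ except the set $\mathbb N\setminus\{0\}$, ordered by inclusion. Then $L$ is a countable bounded lattice satisfying $\beta'_1$, and $L$ cannot be embedded, within its variety, into any algebraic and strongly spatial lattice. Moreover, if $M$ is an algebraic strongly spatial lattice satisfying $\beta'_m$ for some $m$, then every lattice homomorphism $f\colon L\to M$ satisfies $f(\{0\})=f(\varnothing)$.
\end{theorem}

Thus the answer is negative, and since $\mathbf V_1\subseteq\mathbf V_m$, every $\mathbf V_m$ contains a counterexample. The identity that bounds the size of covers is the following. For $n\ge1$, a lattice is \emph{$n$-distributive} in the sense of Huhn if it satisfies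
\begin{equation}\label{eq:ndist}
x\wedge\bigvee_{i=0}^{n}y_i=\bigvee_{j=0}^{n}\Bigl(x\wedge\bigvee_{i\ne j}y_i\Bigr).
\end{equation}
For $n=1$ this is the distributive law. A finite lattice is $n$-distributive exactly when its minimal join-covers have at most $n$ elements (Lemma~\ref{lem:ndist}).

\begin{theorem}\label{thm:B}
Let $\mathbf V$ be a lattice variety contained in some $\mathbf V_m$. The following are equivalent.
\begin{itemize}
\item[(1)] Every member of $\mathbf V$ embeds, within its variety, into an algebraic strongly spatial lattice.
\item[(2)] Every member of $\mathbf V$ embeds into an algebraic strongly spatial lattice satisfying some $\beta'_{m'}$.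
\item[(3)] There is $n$ such that all members of $\mathbf V$ are $n$-distributive.
\end{itemize}
\end{theorem}

In both negative statements the target lattice ranges over all the varieties $\mathbf V_m$, so they do not depend on the length convention. We make no claim about the weaker conclusion ``algebraic and spatial''.

The negative results rest on a pigeonhole argument. In an algebraic strongly spatial lattice of bounded depth, refining covers repeatedly stops after finitely many steps and each step is finite, so a point $q\le e$ is covered by finitely many points that cannot be refined further along decompositions of $e$. If $e$ splits into more pieces than there are such points, one piece is not needed to cover $q$. In $L$ the top element splits into arbitrarily many pieces, each of which is needed to cover $\{0\}$. Section~\ref{sec:covers} collects the facts on minimal join-covers, Section~\ref{sec:L} describes $L$, Section~\ref{sec:collapse} contains the pigeonhole argument and the proof of Theorem~\ref{thm:A}, and Sections~\ref{sec:large} and~\ref{sec:bounded} prove Theorem~\ref{thm:B}.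

\section{Minimal join-covers: depth and size}\label{sec:covers}

\begin{lemma}\label{lem:covers}
Let $C$ be a minimal join-cover of a point $p$ of a complete lattice $M$.
\begin{itemize}
\item[(i)] $C\ne\varnothing$, and no proper subset of $C$ is a join-cover of $p$.
\item[(ii)] If $p\le c$ for some $c\in C$, then $C=\{p\}$.
\item[(iii)] If $M$ is spatial, then every $c\in C$ is a point, and $p\not\le c_*\vee\bigvee(C\setminus\{c\})$.
\item[(iv)] If $M$ is algebraic, then $p$ is compact and $C$ is finite.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $\bigvee\varnothing=0$ and $p\ne0$, so $C\ne\varnothing$. A subset $Y\subseteq C$ refines $C$; if it is a join-cover of $p$, minimality gives $C\subseteq Y$.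

(ii) The join-cover $\{p\}$ refines $C$, so $C\subseteq\{p\}$, and $C\neq\varnothing$.

(iii) Let $c\in C$, and let $Y$ be the union of $C\setminus\{c\}$ and the set of points below $c$. Since $M$ is spatial, $\bigvee Y=\bigvee C$, so $Y$ is a join-cover of $p$ refining $C$. Hence $c\in Y$, which means that $c$ is a point. If $p\le c_*\vee\bigvee(C\setminus\{c\})$, then $\{c_*\}\cup(C\setminus\{c\})$ is a join-cover of $p$ that refines $C$ and does not contain $c$, contradicting minimality.

(iv) The point $p$ is a join of compact elements, so it is one of them by (P1). Hence a finite subset of $C$ is a join-cover of $p$, and it equals $C$ by (i).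
\end{proof}

\begin{lemma}\label{lem:finite}
Every finite lattice $F$ is algebraic and strongly spatial.
\end{lemma}

\begin{proof}
All elements of $F$ are compact, and every element is a join of join-irreducible elements. It remains to refine a join-cover $X$ of $p\in J(F)$ to a minimal one. The relation $\ll$ is reflexive and transitive, and on antichains it is antisymmetric: if $Y\ll Z\ll Y$ and $y\in Y$, then $y\le z\le y'$ with $z\in Z$ and $y'\in Y$, so $y=y'=z$; thus $Y\subseteq Z$, and $Z\subseteq Y$ by symmetry. For $Z\subseteq F$, the set $\max Z$ of maximal elements of $Z$ is an antichain that refines $Z$ and has the same join. So the finite set of antichain join-covers of $p$ that refine $X$ contains $\max X$, and it has a $\ll$-minimal member $Y$. If $Z\ll Y$ is a join-cover of $p$, then $\max Z\ll Y\ll X$ is an antichain join-cover of $p$, so $\max Z=Y$ and $Y\subseteq Z$. Hence $Y$ is a minimal join-cover.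
\end{proof}

\begin{lemma}\label{lem:D}
Let $p,q$ be points of a strongly spatial lattice $M$. Then $p\mathrel{D}q$ if and only if $q$ belongs to a nontrivial minimal join-cover of $p$.
\end{lemma}

\begin{proof}
Let $q\in C$, where $C\ne\{p\}$ is a minimal join-cover of $p$. By Lemma~\ref{lem:covers}(ii), $p\not\le q$, so $p\ne q$. With $x=\bigvee(C\setminus\{q\})$ we have $p\le q\vee x$, and $p\not\le q_*\vee x$ by Lemma~\ref{lem:covers}(iii). Conversely, let $x$ witness $p\mathrel{D}q$, and refine $\{q,x\}$ to a minimal join-cover $C$ of $p$. If $q\notin C$, every element of $C$ lies below $q_*$ or below $x$, so $p\le q_*\vee x$, which is false. Hence $q\in C$, and $C\ne\{p\}$ because $q\ne p$.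
\end{proof}

Property (N1) speaks of finite lattices only. The next lemma carries the bound on depth over to the points of an arbitrary member of $\mathbf V_m$. The difficulty is that a point of $M$ need not keep its lower cover in a sublattice; it does if the sublattice contains that lower cover.

\begin{lemma}\label{lem:depth}
A lattice $M$ satisfying $\beta'_m$ has no $D$-sequence of points of length $m+1$.
\end{lemma}

\begin{proof}
Suppose $p_0\mathrel{D}p_1\mathrel{D}\cdots\mathrel{D}p_{m+1}$ in $M$, and let $x_i\in M$ witness $p_i\mathrel{D}p_{i+1}$ for $0\le i\le m$. Let $F$ be the sublattice generated by all $p_i$, $(p_i)_*$ and $x_i$. It satisfies $\beta'_m$ and is finite by (N2). Since $(p_i)_*\in F$ is the largest element of $M$ strictly below $p_i$, it is also the largest such element of $F$; so $p_i\in J(F)$, with lower cover $(p_i)_*$. The relations $p_i\ne p_{i+1}$, $p_i\le p_{i+1}\vee x_i$ and $p_i\not\le(p_{i+1})_*\vee x_i$ hold in $F$. Thus $F$ has a $D$-sequence of length $m+1$, contradicting (N1).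
\end{proof}

We turn from the depth of covers to their size.

\begin{lemma}\label{lem:ndist}
A finite lattice $F$ is $n$-distributive if and only if every minimal join-cover of every $p\in J(F)$ has at most $n$ elements.
\end{lemma}

\begin{proof}
Suppose that all minimal join-covers have at most $n$ elements. The inequality $\ge$ in \eqref{eq:ndist} holds in every lattice. For the other inequality, let $p\in J(F)$ lie below the left-hand side. Refine $\{y_0,\dots,y_n\}$ to a minimal join-cover $C$ of $p$, and choose for each $c\in C$ an index $i(c)$ with $c\le y_{i(c)}$. Since $|C|\le n$, some index $j$ is not chosen. Then $p\le\bigvee C\le\bigvee_{i\ne j}y_i$, and $p\le x$, so $p$ lies below the right-hand side.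

Conversely, let $C=\{c_0,\dots,c_{k-1}\}$ be a minimal join-cover of $p$ with $k\ge n+1$ distinct elements. Put $x=p$, $y_i=c_i$ for $i<n$, and $y_n=c_n\vee\dots\vee c_{k-1}$. The left-hand side of \eqref{eq:ndist} is $p$. Each $\bigvee_{i\ne j}y_i$ is the join of a proper subset of $C$, so it is not above $p$ by Lemma~\ref{lem:covers}(i), and $p\wedge\bigvee_{i\ne j}y_i\le p_*$ by (P2). The right-hand side is therefore at most $p_*$, and \eqref{eq:ndist} fails.
\end{proof}

At the lowest level, depth and size give the same condition. By Lemma~\ref{lem:D} a finite lattice has no $D$-step if and only if all its minimal join-covers are trivial. By Lemma~\ref{lem:covers}(i),(ii) this holds if and only if they all have at most one element, and by Lemma~\ref{lem:ndist} if and only if the lattice is distributive. The next section shows that at depth one the size is already unbounded.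

\section{A Boolean algebra with one coatom removed}\label{sec:L}

Let $\Omega$ be a set with $0\in\Omega$ and $|\Omega|\ge2$, and let $\mathbb A$ be a field of subsets of $\Omega$ (a family containing $\Omega$ and closed under finite unions and complements) with $\{0\}\in\mathbb A$. Put
\[
\mathbb A^-=\mathbb A\setminus\bigl\{\Omega\setminus\{0\}\bigr\},
\]
ordered by inclusion. An intersection of members of $\mathbb A^-$ is never $\Omega\setminus\{0\}$, because the only member of $\mathbb A^-$ containing $\Omega\setminus\{0\}$ is $\Omega$. So finite meets in $\mathbb A^-$ exist and are intersections. The join of finitely many members is the smallest member containing their union $U$: it is $U$ if $U\ne\Omega\setminus\{0\}$, and $\Omega$ otherwise. Thus $\mathbb A^-$ is a bounded lattice, and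
\begin{equation}\label{eq:join}
X\cup Y\subseteq X\vee Y\subseteq X\cup Y\cup\{0\}.
\end{equation}
If $\mathbb A_0\subseteq\mathbb A$ is a subfield containing $\{0\}$, the same formulas hold in $\mathbb A_0^-$, so $\mathbb A_0^-$ is a sublattice of $\mathbb A^-$. Removing the coatom creates exactly one kind of new relation: the point $0$ is captured by sets that together exhaust $\Omega\setminus\{0\}$.

\begin{example}\label{ex:Lk}
For $k\ge2$ let $L_k=\mathcal P(\{0,1,\dots,k\})^-$; Figure~\ref{fig:L2} shows $L_2$. Since $k\ge2$, all singletons belong to $L_k$. They are points with lower cover $\varnothing$, and every element of $L_k$ is the join of the singletons it contains, so by (P1) there are no other points.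

No $D$-step starts at $\{j\}$ for $j\ge1$: if $\{j\}\le q\vee x$ and $\{j\}\not\le q_*\vee x=x$ for a point $q$, then $j\in q\cup x\cup\{0\}$ by \eqref{eq:join} and $j\notin x$, so $q=\{j\}$. Hence every $D$-step starts at $\{0\}$ and ends at some $\{j\}$ with $j\ge1$, there is no $D$-sequence of length $2$, and $L_k$ satisfies $\beta'_1$ by (N1).

On the other hand, $C=\{\{1\},\dots,\{k\}\}$ is a minimal join-cover of $\{0\}$. Its join is the top element. A family refining $C$ is contained in $C\cup\{\varnothing\}$, and its join contains $0$ only if its union is $\{1,\dots,k\}$, that is, only if it contains $C$. By Lemma~\ref{lem:ndist}, $L_k$ is not $(k-1)$-distributive.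
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.9,yscale=1.1]
\node (b) at (0,0) {$\varnothing$};
\node (a1) at (-1,1) {$\{1\}$};
\node (a0) at (0,1) {$\{0\}$};
\node (a2) at (1,1) {$\{2\}$};
\node (c1) at (-1,2) {$\{0,1\}$};
\node[gray] (c0) at (0,2) {$\{1,2\}$};
\node (c2) at (1,2) {$\{0,2\}$};
\node (t) at (0,3) {$\{0,1,2\}$};
\draw (b)--(a1) (b)--(a0) (b)--(a2) (a1)--(c1) (a0)--(c1) (a0)--(c2) (a2)--(c2) (c1)--(t) (c2)--(t);
\draw[gray,dashed] (a1)--(c0) (a2)--(c0) (c0)--(t);
\end{tikzpicture}
\caption{The seven-element lattice $L_2$ (solid lines): the power set of $\{0,1,2\}$ without the coatom $\{1,2\}$ (gray, dashed lines). Once the coatom is removed, $\{1\}\vee\{2\}$ is the top element, so $\{0\}\le\{1\}\vee\{2\}$.}\label{fig:L2}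
\end{figure}

Let $\mathbb B$ be the field of finite or cofinite subsets of $\mathbb N$. The lattice of Theorem~\ref{thm:A} is $L=\mathbb B^-$.

\begin{proposition}\label{prop:L}
The lattice $L$ is countable and bounded. Each $L_k$ embeds into $L$. Every finite subset of $L$, and every finite subset of $\mathcal P(\mathbb N)^-$, is contained in a sublattice isomorphic to some $L_k$. Consequently, $L$ satisfies $\beta'_1$, and $\mathcal P(\mathbb N)^-$ satisfies all identities of $L$.
\end{proposition}

\begin{proof}
The field $\mathbb B$ is countable, and $L$ is a bounded lattice by the discussion above. A finite field $\mathbb F$ of subsets of $\mathbb N$ is isomorphic to the power set of its set of atoms. If $\{0\}\in\mathbb F$ and $\mathbb F$ has $k+1\ge3$ atoms, then $\{0\}$ is one of them and $\mathbb F^-\cong L_k$. The subfield of $\mathbb B$ with atoms $\{0\},\dots,\{k-1\},\{k,k+1,\dots\}$ gives an embedding of $L_k$ into $L$. Now let $\mathbb A$ be $\mathbb B$ or $\mathcal P(\mathbb N)$, let $S\subseteq\mathbb A^-$ be finite, and let $\mathbb F$ be the subfield of $\mathbb A$ generated by $S$, $\{0\}$ and $\{1\}$. A finitely generated field is finite, and $\mathbb F$ has the atoms $\{0\}$, $\{1\}$ and at least one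 more. So $S\subseteq\mathbb F^-\cong L_k$ for some $k\ge2$. An identity that holds in all $L_k$ therefore holds in $L$ and in $\mathcal P(\mathbb N)^-$. This applies to $\beta'_1$ by Example~\ref{ex:Lk}, and to every identity of $L$ because the $L_k$ embed into $L$.
\end{proof}

\section{The collapse}\label{sec:collapse}

\subsection{Targets of depth one}\label{sub:one}

The argument is fully visible when the target satisfies $\beta'_1$. Let $M$ be an algebraic strongly spatial lattice satisfying $\beta'_1$, let $f\colon L\to M$ be a homomorphism, and suppose $f(\{0\})\not\le f(\varnothing)$. Choose a point $q\le f(\{0\})$ with $q\not\le f(\varnothing)$. Then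
\begin{equation}\label{eq:avoid}
q\not\le f(t)\qquad\text{for every }t\in L\text{ with }0\notin t,
\end{equation}
since otherwise $q\le f(\{0\})\wedge f(t)=f(\{0\}\cap t)=f(\varnothing)$.

In $L$ we have $\{1\}\vee\{2,3,\dots\}=\mathbb N$, so $f(\{1\})$ and $f(\{2,3,\dots\})$ form a join-cover of $q$. Refine it to a minimal join-cover $C$. By \eqref{eq:avoid}, $C\neq\{q\}$. By Lemmas~\ref{lem:covers} and~\ref{lem:D}, $C$ is a finite set of points, say $|C|=N\ge1$, and $q\mathrel{D}c$ for all $c\in C$. By Lemma~\ref{lem:depth} no $D$-step starts at a point $c\in C$. So $c$ has only the trivial minimal join-cover, and since every join-cover of $c$ refines to it, every join-cover of $c$ has an element above $c$.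

Now cut $\mathbb N\setminus\{0\}$ into $N+1$ blocks: $s_0=\{1\},\dots,s_{N-1}=\{N\}$ and $s_N=\{N+1,N+2,\dots\}$. Their join in $L$ is $\mathbb N$, so each $c\le f(\mathbb N)=f(s_0)\vee\dots\vee f(s_N)$ lies below some $f(s_i)$. There are $N$ points and $N+1$ blocks, so some block $s_j$ is not needed, and $q\le\bigvee C\le\bigvee_{i\ne j}f(s_i)=f(t)$, where $t$ is the union of the other blocks. As $0\notin t$, this contradicts \eqref{eq:avoid}.

\subsection{Targets of bounded depth}

For the rest of this section, $M$ is an algebraic strongly spatial lattice satisfying $\beta'_m$. For $m>1$ the points of $C$ may have nontrivial covers, and we refine again. We must not refine along an arbitrary cover, however: its elements might not lie below $f(\mathbb N)$, which need not be the top of $M$, and then the blocks $f(s_i)$ would say nothing about them. The argument above only used decompositions of the one element $f(\mathbb N)$, so we refine along these only.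

Let $e\in M$. A point $r\le e$ is \emph{$e$-prime} if for every $X\subseteq M$ with $\bigvee X=e$, the point $r$ lies below some element of $X$.

\begin{lemma}\label{lem:prime}
Let $e\in M$. Every point $q\le e$ has a finite join-cover consisting of $e$-prime points.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:depth}, the maximal length $h(q)$ of a $D$-sequence starting at $q$ exists and is at most $m$. We use induction on $h(q)$. If $q$ is $e$-prime, take $\{q\}$. Otherwise there is $X$ with $\bigvee X=e$ such that $q$ lies below no element of $X$. Since $q\le e$, the set $X$ is a join-cover of $q$, and by strong spatiality it refines to a minimal join-cover $C$ of $q$. Every $c\in C$ lies below an element of $X$, so $c\le e$ and $c\ne q$; in particular $C$ is nontrivial. By Lemma~\ref{lem:covers}(iii),(iv), $C$ is a finite set of points, and by Lemma~\ref{lem:D}, $q\mathrel{D}c$, so $h(c)<h(q)$ for each $c\in C$. (When $h(q)=0$ this is impossible, as $C\ne\varnothing$; so in that case $q$ is $e$-prime.) By induction each $c\in C$ has a finite join-cover $Q_c$ of $e$-prime points, and $\bigcup_{c\in C}Q_c$ is the required join-cover of $q$.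
\end{proof}

Each hypothesis on $M$ is used once: strong spatiality provides $C$, algebraicity makes $C$ finite, and $\beta'_m$ makes the induction terminate.

The hypothesis of the next lemma says that the $N$-distributive law \eqref{eq:ndist} fails at $x=p$ for every $N$ unless $p\le o$, and does so uniformly: the left-hand side is $p$, the right-hand side is at most $o$, and the join of the $y_i$ is the same element $e$ for all $N$. The last point matters in the proof, because $N$ is chosen after $e$.

\begin{lemma}[Collapsing lemma]\label{lem:collapse}
Let $K$ be a lattice and let $p,o,e\in K$ with $p\le e$. Assume that for every $N\ge1$ there are $s_0,\dots,s_N\in K$ such that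
\[
s_0\vee\dots\vee s_N=e\qquad\text{and}\qquad p\wedge\bigvee_{i\ne j}s_i\le o\quad\text{for all }j .
\]
Then $f(p)\le f(o)$ for every lattice homomorphism $f\colon K\to M$.
\end{lemma}

\begin{proof}
Suppose $f(p)\not\le f(o)$. As $M$ is spatial, there is a point $q\le f(p)$ with $q\not\le f(o)$. Then $q\le f(e)$, and Lemma~\ref{lem:prime} gives a finite join-cover $Q$ of $q$ consisting of $f(e)$-prime points. Put $N=|Q|$; then $N\ge1$ as $q\ne0$. Take $s_0,\dots,s_N$ as in the hypothesis. Since $f(s_0)\vee\dots\vee f(s_N)=f(e)$, each $r\in Q$ lies below some $f(s_{i(r)})$. There are $N+1$ indices, so some $j$ differs from all $i(r)$. Then $q\le\bigvee Q\le\bigvee_{i\ne j}f(s_i)$, and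
\[
q\le f(p)\wedge\bigvee_{i\ne j}f(s_i)=f\Bigl(p\wedge\bigvee_{i\ne j}s_i\Bigr)\le f(o),
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:L}, $L$ is a countable bounded lattice satisfying $\beta'_1$. Let $M$ be algebraic, strongly spatial and satisfy some $\beta'_m$, and let $f\colon L\to M$ be a homomorphism. We apply Lemma~\ref{lem:collapse} with $K=L$, $p=\{0\}$, $o=\varnothing$ and $e=\mathbb N$. For $N\ge1$ take the blocks $s_0,\dots,s_N$ of Subsection~\ref{sub:one}. They are finite or cofinite, nonempty, pairwise disjoint, and their union is $\mathbb N\setminus\{0\}$. Since there are at least two blocks, each of them is a proper subset of $\mathbb N\setminus\{0\}$ and belongs to $L$. Their join in $L$ is $\mathbb N$. For each $j$ the union of the blocks other than $s_j$ is a proper subset of $\mathbb N\setminus\{0\}$, so it is their join in $L$, and it meets $\{0\}$ in $\varnothing$. The lemma gives $f(\{0\})\le f(\varnothing)$, hence $f(\{0\})=f(\varnothing)$.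

If $L$ embedded within its variety into an algebraic strongly spatial lattice $\overline L$, then $\overline L$ would satisfy $\beta'_1$, and the embedding would identify $\{0\}$ with $\varnothing$, which is absurd.
\end{proof}

\subsection{Both restrictions on the target are needed}

\begin{remark}[Without ``algebraic'']\label{rem:alg}
The lattice $L$ embeds within its variety into the strongly spatial lattice $M'=\mathcal P(\mathbb N)^-$. Indeed, $L$ is a sublattice of $M'$, and $M'$ satisfies all identities of $L$ by Proposition~\ref{prop:L}. The family $M'$ contains $\mathbb N$ and is closed under arbitrary intersections, so it is a complete lattice, in which $\bigvee\mathcal X=\bigcup\mathcal X$ unless $\bigcup\mathcal X=\mathbb N\setminus\{0\}$, and then $\bigvee\mathcal X=\mathbb N$. Singletons are points and every element is the join of the singletons it contains, so $M'$ is spatial and its points are the singletons. Let $\mathcal X$ be a join-cover of $\{k\}$. If $k\in\bigcup\mathcal X$, it refines to the trivial cover. Otherwise $\bigvee\mathcal X\ne\bigcup\mathcal X$, so $\bigcup\mathcal X=\mathbb N\setminus\{0\}$ and $k=0$, and $\mathcal X$ refines to $\mathcal C=\{\{j\}:j\ge1\}$. This join-cover of $\{0\}$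 is minimal: a family refining $\mathcal C$ is contained in $\mathcal C\cup\{\varnothing\}$, and its join contains $0$ only if its union is $\mathbb N\setminus\{0\}$. The cover $\mathcal C$ is infinite, so $M'$ is not algebraic, and the pigeonhole argument has no finite $N$ to start from.
\end{remark}

\begin{remark}[Without ``within its variety'']\label{rem:var}
By Whitman's theorem \cite{Whitman}, every lattice embeds into the lattice $\operatorname{Eq}(X)$ of equivalence relations on some set $X$. This lattice is algebraic and strongly spatial. For $a\ne b$ let $\theta_{ab}$ be the atom identifying only $a$ and $b$. A pair $a\neq b$ is identified by $\bigvee\mathcal X$ if and only if there is a path $a=x_0,x_1,\dots,x_k=b$ in which consecutive elements are identified by a member of $\mathcal X$, and the path can be taken simple. Hence atoms are compact. Every element is a join of atoms, so $\operatorname{Eq}(X)$ is algebraic and spatial, with the atoms as points. A join-cover $\mathcal X$ of $\theta_{ab}$ refines to $\mathcal C=\{\theta_{x_{i-1}x_i}:1\le i\le k\}$ for a simple path as above. A family refining $\mathcal C$ consists of members of $\mathcal C$ and possibly the least element, and it connects $a$ to $b$ only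 if no edge of the path is missing; so $\mathcal C$ is minimal. Here depth is unbounded: for distinct $a,b,c$ the cover $\{\theta_{ac},\theta_{cb}\}$ of $\theta_{ab}$ gives $\theta_{ab}\mathrel{D}\theta_{ac}$, and by symmetry $\theta_{ab}\mathrel{D}\theta_{ac}\mathrel{D}\theta_{ab}\mathrel{D}\cdots$.
\end{remark}

\section{Covers of unbounded size}\label{sec:large}

We begin the proof of Theorem~\ref{thm:B}. Let $\mathbf V\subseteq\mathbf V_m$. The implication (1)$\Rightarrow$(2) holds because a lattice satisfying all identities of a member of $\mathbf V$ satisfies $\beta'_m$. In this section we prove (2)$\Rightarrow$(3).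

Suppose that (3) fails. For each $n\ge1$ some member of $\mathbf V$ violates \eqref{eq:ndist}, and the sublattice $F_n$ generated by $n+2$ elements witnessing this is finite by (N2). So $F_n\in\mathbf V$ is finite and not $n$-distributive. By Lemma~\ref{lem:ndist} there are $p_n\in J(F_n)$ and a minimal join-cover $C_n$ of $p_n$ with $|C_n|\ge n+1$.

To apply Lemma~\ref{lem:collapse} we need a single lattice in $\mathbf V$ with single elements $p,o,e$ that work for all $N$. The product of the $F_n$ does not serve.

\begin{remark}\label{rem:product}
A product $\prod_nF_n$ of finite lattices is algebraic and strongly spatial. For $a\in F_n$ let $\hat a$ have the entry $a$ in coordinate $n$ and $0$ elsewhere; $a\mapsto\hat a$ maps $F_n$ isomorphically onto the set of elements below $\hat 1$, where $1$ is the top of $F_n$. For $p\in J(F_n)$, the element $\hat p$ is a point, and $\hat p\le\bigvee X$ if and only if $p\le\bigvee\{x_n:x\in X\}$ in the finite lattice $F_n$, so $\hat p$ is compact. Every element is a join of such elements $\hat p$, so by (P1) they are all the points. If $X$ is a join-cover of $\hat p$ and $C$ is a minimal join-cover of $p$ refining $\{x_n:x\in X\}$, then $\{\hat c:c\in C\}$ refines $X$ and is a minimal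 join-cover of $\hat p$. For example, $\prod_{k\ge2}L_k$ is an algebraic strongly spatial member of $\mathbf V_1$ that is not $n$-distributive for any $n$. So Theorem~\ref{thm:B} is a statement about varieties; for a single lattice, $n$-distributivity is not necessary.
\end{remark}

In the product, the cover $C_n$ cannot be cut into $N+1$ nonempty pieces when $|C_n|\le N$. For each $N$ this affects finitely many coordinates only, so we pass to a quotient that ignores finitely many coordinates. Let $K$ be the quotient of $\prod_{n\ge1}F_n$ by the congruence that identifies two sequences if they agree for all but finitely many $n$, and write $[a_n]$ for the class of $(a_n)_{n\ge1}$. Then $K\in\mathbf V$, and $[a_n]\le[b_n]$ if and only if $a_n\le b_n$ for all but finitely many $n$. Put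
\[
p=[p_n],\qquad o=[(p_n)_*],\qquad e=\Bigl[\bigvee C_n\Bigr].
\]
Then $o\le p\le e$, and $o\ne p$ because $(p_n)_*\ne p_n$ for all $n$.

Let $N\ge1$. For $n\ge N$ we have $|C_n|\ge N+1$; partition $C_n$ into nonempty sets $Y_{n,0},\dots,Y_{n,N}$. Let $s_i=[\bigvee Y_{n,i}]$, with arbitrary entries for $n<N$. Then $s_0\vee\dots\vee s_N=e$, and $\bigvee_{i\ne j}s_i=[\bigvee(C_n\setminus Y_{n,j})]$. For $n\ge N$, Lemma~\ref{lem:covers}(i) gives $p_n\not\le\bigvee(C_n\setminus Y_{n,j})$, so $p_n\wedge\bigvee(C_n\setminus Y_{n,j})\le(p_n)_*$ by (P2). Thus $p\wedge\bigvee_{i\ne j}s_i\le o$ for all $j$.

By Lemma~\ref{lem:collapse}, every homomorphism $f$ from $K$ into an algebraic strongly spatial lattice satisfying some $\beta'_{m'}$ has $f(p)\le f(o)$, hence $f(p)=f(o)$, although $p\ne o$. So $f$ is not injective, and (2) fails for $K\in\mathbf V$. This proves (2)$\Rightarrow$(3).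

\section{Covers of bounded size}\label{sec:bounded}

It remains to prove (3)$\Rightarrow$(1). Let $L\in\mathbf V$ now denote an arbitrary member of $\mathbf V$; it is $n$-distributive by (3) and locally finite by (N2), and local finiteness is the only consequence of $\beta'_m$ used in this section. If $|L|=1$, then $L$ itself is algebraic and strongly spatial. So let $|L|\ge2$.

The lattice $L$ may have no points at all, as the chain of rational numbers shows. Its finite sublattices have enough points and are strongly spatial, and an ultraproduct of them contains $L$ and inherits their first-order properties. The statement ``every finite join-cover refines to a minimal one'' becomes first-order once the size of minimal covers is bounded, and this is where $n$-distributivity enters. The ultraproduct need not be complete; a second step replaces it by a lattice of closed sets of points.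

\subsection{Step 1: an extension with enough points}

Recall that a family of subsets of a set $\Lambda$ whose finite intersections are nonempty is contained in an ultrafilter $\mathcal U$ on $\Lambda$. The \emph{ultraproduct} $\prod_{\lambda\in\Lambda}A_\lambda/\mathcal U$ of structures $A_\lambda$ is the quotient of the product that identifies two families if they agree on a set in $\mathcal U$; operations are computed coordinatewise, and a relation holds of classes if it holds coordinatewise on a set in $\mathcal U$. By \L o\'s's theorem, a first-order sentence that holds in every $A_\lambda$ holds in the ultraproduct.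

\begin{lemma}\label{lem:ultra}
There are a lattice $K$ with least element $0$ and a subset $P\subseteq K$ such that $L$ embeds into $K$, the lattice $K$ satisfies all identities of $L$, and the following hold.
\begin{itemize}
\item[(K1)] Every $p\in P$ is a point of $K$.
\item[(K2)] If $a\not\le b$ in $K$, there is $p\in P$ with $p\le a$ and $p\not\le b$.
\item[(K3)] If $k\ge1$, $p\in P$ and $p\le a_1\vee\dots\vee a_k$ in $K$, there are $l$ with $1\le l\le n$ and $c_1,\dots,c_l\in P$, each below some $a_j$, such that $p\le c_1\vee\dots\vee c_l$ and $p\not\le(c_i)_*\vee\bigvee_{j\ne i}c_j$ for all $i$.
\end{itemize}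
\end{lemma}

\begin{proof}
Let $\Lambda$ be the set of finite sublattices of $L$ with at least two elements. Since $L$ is locally finite, every finite subset of $L$ lies in a member of $\Lambda$. Hence the sets $\Lambda_G=\{F\in\Lambda:G\subseteq F\}$, for $G\in\Lambda$, have nonempty finite intersections, and there is an ultrafilter $\mathcal U$ on $\Lambda$ containing all of them. Let $(K,P)$ be the ultraproduct of the structures $(F,J(F))$, $F\in\Lambda$, in the language of lattices with one unary predicate. As a quotient of a product of sublattices of $L$, the lattice $K$ satisfies all identities of $L$.

For a finite $S\subseteq L$ the set $\{F\in\Lambda:S\subseteq F\}$ contains some $\Lambda_G$, so it belongs to $\mathcal U$. Map $a\in L$ to the class of any family $(a_F)_{F\in\Lambda}$ with $a_F=a$ whenever $a\in F$; this class is well defined by the case $S=\{a\}$. For all $F$ containing $a$ and $b$ we have $(a\vee b)_F=a_F\vee b_F$, $(a\wedge b)_F=a_F\wedge b_F$, and $a_F\ne b_F$ if $a\ne b$. By the case $S=\{a,b\}$ the map is a lattice embedding.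

Each $(F,J(F))$ has a least element and satisfies (K1) and (K2). It satisfies (K3): refine $\{a_1,\dots,a_k\}$ to a minimal join-cover $\{c_1,\dots,c_l\}$ of $p$, with the $c_i$ distinct, by Lemma~\ref{lem:finite}; then $1\le l\le n$ by Lemmas~\ref{lem:covers}(i) and~\ref{lem:ndist}, since $F$ is $n$-distributive, and the remaining conditions hold by Lemma~\ref{lem:covers}(iii). The formula ``$d$ is the largest element strictly below $c$'' is first-order, so (K1) and (K2) are first-order sentences. For fixed $k$, so is (K3): its conclusion is a disjunction over the finitely many values $l=1,\dots,n$ of formulas that quantify over $c_1,\dots,c_l$ and their lower covers. By \L o\'s's theorem $(K,P)$ has a least element and satisfies (K1)--(K3).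
\end{proof}

Without the bound $l\le n$ the disjunction would be infinite, and (K3) would not pass to the ultraproduct in this way.

\subsection{Step 2: closed sets of points}

The usual algebraic extension of $K$ is its ideal lattice. There, however, the principal ideal of $a$ is compact, so it is the join of the principal ideals of the $p\in P$ below $a$ only if $a$ is a finite join of elements of $P$, which (K1)--(K3) do not provide. We therefore keep only the traces on $P$. For $X\subseteq P$ put
\[
\overline X=\Bigl\{p\in P:\ p\le\bigvee C\ \text{for some finite }C\subseteq X\Bigr\},
\]
where joins are taken in $K$ and $\bigvee\varnothing=0$. The map $X\mapsto\overline X$ is monotone and $X\subseteq\overline X$. It is idempotent: if $p\le\bigvee C$ with $C\subseteq\overline X$ finite, and $c\le\bigvee C_c$ with $C_c\subseteq X$ finite for each $c\in C$, then $p\le\bigvee\bigcup_cC_c$. Let $M$ be the set of \emph{closed} sets $X=\overline X$, ordered by inclusion. It is a complete lattice in which meets are intersections and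
\begin{equation}\label{eq:joinM}
\bigvee\mathcal X=\overline{\textstyle\bigcup\mathcal X}.
\end{equation}
For $a\in K$ put $\varepsilon(a)=\{p\in P:p\le a\}$. This set is closed, and $\varepsilon(\bigvee C)=\overline C$ for finite $C\subseteq P$. In particular $\varepsilon(p)=\overline{\{p\}}$ for $p\in P$, so a closed set contains $p$ if and only if it contains $\varepsilon(p)$.

\begin{lemma}\label{lem:eps}
The map $\varepsilon\colon K\to M$ is a lattice embedding, and $M$ satisfies every identity of $K$.
\end{lemma}

\begin{proof}
We have $\varepsilon(a\wedge b)=\varepsilon(a)\cap\varepsilon(b)$, and $\varepsilon$ is injective by (K2). By monotonicity $\varepsilon(a)\vee\varepsilon(b)\subseteq\varepsilon(a\vee b)$. If $p\in\varepsilon(a\vee b)$, then (K3) with $k=2$ gives $p\le c_1\vee\dots\vee c_l$ with all $c_i\in\varepsilon(a)\cup\varepsilon(b)$, so $p\in\varepsilon(a)\vee\varepsilon(b)$ by \eqref{eq:joinM}.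

For the identities we show that membership in the value of a term is witnessed inside $K$.

\emph{Claim.} If $t(x_1,\dots,x_r)$ is a lattice term, $X_1,\dots,X_r\in M$ and $p\in t^M(X_1,\dots,X_r)$, then there are finite sets $Y_i\subseteq X_i$ with $p\le t^K(\bigvee Y_1,\dots,\bigvee Y_r)$.

We use induction on $t$, and the fact that term functions are monotone, so that the conclusion persists when the $Y_i$ are enlarged. If $t=x_i$, take $Y_i=\{p\}$ and the other sets empty. If $t=t_1\wedge t_2$, then $p$ lies in both $t_1^M(\vec X)$ and $t_2^M(\vec X)$; take for $Y_i$ the union of the two finite sets given by induction. If $t=t_1\vee t_2$, then by \eqref{eq:joinM} $p\le\bigvee C$ for a finite $C\subseteq t_1^M(\vec X)\cup t_2^M(\vec X)$. Induction gives finite sets $Y_i^c\subseteq X_i$ for each $c\in C$, and with $Y_i=\bigcup_{c\in C}Y_i^c$ each $c$ lies below $t_1^K(\bigvee Y_1,\dots,\bigvee Y_r)$ or below $t_2^K(\bigvee Y_1,\dots,\bigvee Y_r)$; so $p$ lies below the join of these two elements. This proves the claim.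

An identity is a pair of inequalities, so let $s\le t$ hold identically in $K$, and let $p\in s^M(\vec X)$. Take $Y_i$ from the claim for $s$ and put $k_i=\bigvee Y_i$. Then $p\le s^K(\vec k)\le t^K(\vec k)$, and $\varepsilon(k_i)=\overline{Y_i}\subseteq X_i$. Since $\varepsilon$ is a homomorphism,
\[
p\in\varepsilon\bigl(t^K(\vec k)\bigr)=t^M\bigl(\varepsilon(k_1),\dots,\varepsilon(k_r)\bigr)\subseteq t^M(\vec X).
\]
Thus $s^M(\vec X)\subseteq t^M(\vec X)$.
\end{proof}

\begin{lemma}\label{lem:M}
The lattice $M$ is algebraic and strongly spatial.
\end{lemma}

\begin{proof}
\emph{Algebraic and spatial.} Every $X\in M$ is the join of the sets $\varepsilon(p)$ with $p\in X$, so it suffices to show that each $\varepsilon(p)$ is compact and a point. If $\varepsilon(p)\subseteq\bigvee\mathcal X$, then by \eqref{eq:joinM} $p\le\bigvee C$ for a finite $C\subseteq\bigcup\mathcal X$; finitely many members of $\mathcal X$ contain $C$ in their union, and their join contains $p$. So $\varepsilon(p)$ is compact. By (K1), $\varepsilon(p)\setminus\{p\}=\varepsilon(p_*)$, which is closed. A closed set properly contained in $\varepsilon(p)$ omits $p$, so it is contained in $\varepsilon(p_*)$. Hence $\varepsilon(p)$ is a point with $\varepsilon(p)_*=\varepsilon(p_*)$.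 By (P1), every point of $M$ is of the form $\varepsilon(p)$ with $p\in P$.

\emph{Strongly spatial.} Let $\mathcal X\subseteq M$ be a join-cover of $\varepsilon(p)$. By \eqref{eq:joinM}, $p\le a_1\vee\dots\vee a_k$ for some $a_1,\dots,a_k\in\bigcup\mathcal X$, and $k\ge1$ as $p\ne0$. Take $c_1,\dots,c_l$ from (K3) and put $\mathcal C=\{\varepsilon(c_1),\dots,\varepsilon(c_l)\}$. This is a join-cover of $\varepsilon(p)$, since $p\le c_1\vee\dots\vee c_l$. It refines $\mathcal X$: if $c_i\le a_j\in X\in\mathcal X$, then $\varepsilon(c_i)\subseteq\varepsilon(a_j)\subseteq X$.

To see that $\mathcal C$ is minimal, let $\mathcal Y\ll\mathcal C$ be a join-cover of $\varepsilon(p)$, so that $p\le\bigvee Y$ for some finite $Y\subseteq\bigcup\mathcal Y$. Suppose $\varepsilon(c_i)\notin\mathcal Y$ for some $i$. Each $y\in Y$ lies in some $Z\in\mathcal Y$, and $Z\subseteq\varepsilon(c_j)$ for some $j$. If $j\ne i$, then $y\le c_j$. If $j=i$, then $Z$ is properly contained in $\varepsilon(c_i)$, so $Z\subseteq\varepsilon((c_i)_*)$ and $y\le(c_i)_*$. Hence $p\le\bigvee Y\le(c_i)_*\vee\bigvee_{j\ne i}c_j$, contradicting (K3). So $\mathcal C\subseteq\mathcal Y$.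
\end{proof}

By Lemmas~\ref{lem:ultra}, \ref{lem:eps} and~\ref{lem:M}, the composite $L\to K\to M$ is an embedding of $L$ into an algebraic strongly spatial lattice satisfying all identities of $L$. This proves (3)$\Rightarrow$(1) and completes the proof of Theorem~\ref{thm:B}.

\begin{remark}
Let $F$ be a finite lattice with at least two elements satisfying some $\beta'_m$. Its minimal join-covers are subsets of $J(F)$, so $F$ is $n$-distributive for $n=|J(F)|$ by Lemma~\ref{lem:ndist}, and so is every member of the variety generated by $F$. By Theorem~\ref{thm:B}, all members of that variety embed, within their varieties, into algebraic strongly spatial lattices. This applies to each $L_k$, whereas the variety generated by all $L_k$ together contains the lattice of Theorem~\ref{thm:A}.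
\end{remark}

\begin{thebibliography}{9}

\bibitem{Nation}
J.~B. Nation, \emph{An approach to lattice varieties of finite height}, Algebra Universalis, 1990.

\bibitem{SW}
Luigi Santocanale and Friedrich Wehrung, \emph{Varieties of lattices with geometric descriptions}, arXiv:1102.2195 (2011).

\bibitem{Whitman}
Whitman, Bull. AMS \textbf{52} (1946).

\end{thebibliography}
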